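# Dropping lattice points onto facets: Stanley depth of integrally closed monomial ideals

## Lattice points falling onto the facets of a polyhedron

Consider the polyhedron
$$P_0=\{(x,y,z)\in\mathbb R^3:\ x\ge 0,\ y\ge 0,\ z\ge 0,\ x+y\ge 2,\ x+z\ge 1\}. \tag{1}$$
Take a lattice point $a\in P_0\cap\mathbb Z^3$, shift it to $a+v$ by a tiny vector $v$ with positive coordinates, and let it fall in direction $-e_3$ until it is about to leave $P_0$. Over a point $(x,y)$ with $x,y\ge0$, $x+y\ge 2$, the polyhedron is $\{z\ge\max(0,1-x)\}$. So the landing point is as follows.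

If $a_1=0$, the first coordinate of $a+v$ is $v_1<1$, and the point lands on the facet $x+z=1$, at height $1-v_1$. The lattice points of $P_0$ with $a_1=0$ are those with $a_2\ge 2$, $a_3\ge1$. They form the set $(0,2,1)+\mathbb N^{\{2,3\}}$, where $\mathbb N^Y$ denotes the vectors of natural numbers supported on the coordinates in $Y$.

If $a_1\ge 1$, the first coordinate of $a+v$ is larger than $1$, and the point lands on the facet $z=0$. The lattice points of $P_0$ with $a_1\ge1$ form $T\times\mathbb N$ with $T=\{(a_1,a_2)\in\mathbb N^2: a_1\ge 1,\ a_1+a_2\ge2\}$. Now repeat the game with $T$ in the plane, dropping in direction $-e_2$. Points with $a_1=1$ land on the line $x+y=2$ and give $(1,1)+\mathbb N^{\{2\}}$; points with $a_1\ge2$ land on $y=0$ and give $(2,0)+\mathbb N^{\{1,2\}}$. Altogether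
$$P_0\cap\mathbb Z^3=\big((0,2,1)+\mathbb N^{\{2,3\}}\big)\sqcup\big((1,1,0)+\mathbb N^{\{2,3\}}\big)\sqcup\big((2,0,0)+\mathbb N^{\{1,2,3\}}\big). \tag{2}$$

The lattice points are cut into finitely many translated orthants, each of dimension at least $2$. The number $2$ is $3-1$, where $3$ is the dimension of the space and $1$ is the largest dimension of a bounded face of $P_0$ (checked below). This is the pattern of the whole talk: shift, drop, sort by the facet hit, recurse inside the facet. It serves to bound the Stanley depth of monomial ideals from below. The bounded faces will turn out to compute the analytic spread, and the translated orthants are Stanley spaces.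

Here is the general vocabulary. We use the following facts about a polyhedron: it has finitely many faces (for us faces are nonempty, and the polyhedron itself is a face); every point lies in the relative interior of exactly one face; a face of a face is a face; a polyhedron without lines is the convex hull of its vertices plus its recession cone $\mathrm{rec}$; it is bounded exactly when its recession cone is $0$.

**Definition (orthant type).** For a finite set $A$, a polyhedron $P\subset\mathbb R^A$ is of orthant type if $P\neq\emptyset$ and $\mathrm{rec}(P)=\mathbb R^A_{\ge 0}$. Let $d(P)$ be the maximal dimension of a bounded face of $P$.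

Such a $P$ has dimension $|A|$, contains no line, equals $\mathrm{conv}(\text{vertices})+\mathbb R^A_{\ge0}$, and is therefore bounded below in every coordinate. It has vertices, so $d(P)\ge0$. If $|A|\ge1$, then $P$ is unbounded, so bounded faces are proper and $d(P)\le|A|-1$. We allow real, not only rational, polyhedra; this matters in the induction.

If $c\cdot x\ge\beta$ is valid on $P$, then $c\ge0$, because $x+te_i\in P$ for all $x\in P$ and $t\ge0$. If $G=\{x\in P:c\cdot x=\beta\}$ is the corresponding face, then $\mathrm{rec}(G)=\mathrm{rec}(P)\cap c^\perp$, so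
$$\mathrm{rec}(G)=\mathbb R^{\{i:\,c_i=0\}}_{\ge0}. \tag{3}$$
For a facet $F$ write $F=\{x\in P:c_F\cdot x=\beta_F\}$, so that $P=\{x:c_F\cdot x\ge\beta_F\text{ for all facets }F\}$ with $0\ne c_F\ge0$, and put
$$Z_F=\{i:(c_F)_i=0\},\qquad W_F=A\setminus Z_F\ne\emptyset .$$
By (3), $\mathrm{rec}(F)=\mathbb R^{Z_F}_{\ge0}$: the coordinates in $Z_F$ are the ones along which $F$ is unbounded.

**Example.** For $P_0$: the slice at height $z=t\in[0,1]$ is $\{x\ge 1-t,\ y\ge0,\ x+y\ge2\}$, with vertices $(2,0)$ and $(1-t,1+t)$; for $t\ge1$ it is $\{x,y\ge 0,\ x+y\ge2\}$. Since $(1-t,1+t,t)=(1-t)(1,1,0)+t(0,2,1)$, we get $P_0=\mathrm{conv}\{p_1,p_2,p_3\}+\mathbb R^3_{\ge0}$ with $p_1=(2,0,0)$, $p_2=(1,1,0)$, $p_3=(0,2,1)$. The functional $(1,1,1)$ takes the values $2,2,3$ on $p_1,p_2,p_3$, so the segment $p_1p_2$ is a bounded face; $(2,1,1)$ takes the values $4,3,3$, so $p_2p_3$ is one too. A bounded face of dimension $2$ would contain all three vertices; its functional would satisfy $2c_1=c_1+c_2=2c_2+c_3$, hence $c_3=0$, and by (3) the face would be unbounded. So $d(P_0)=1$.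

**Theorem A.** Let $P\subset\mathbb R^A$ be of orthant type. Then $P\cap\mathbb Z^A$ is a finite disjoint union of sets $u+\mathbb N^Y$ with $|Y|\ge|A|-d(P)$.

**Theorem B.** Let $P\subset\mathbb R^n_{\ge0}$ be of orthant type. Then $\mathbb N^n\setminus P$ is a finite disjoint union of sets $u+\mathbb N^Y$ with $|Y|\ge n-1-d(P)$.

## Stanley depth against analytic spread

Let $\mathbb K$ be a field, $S=\mathbb K[x_1,\dots,x_n]$, $\mathfrak m=(x_1,\dots,x_n)$.

**Definition (Stanley depth).** Let $M$ be a finitely generated $\mathbb Z^n$-graded $S$-module. For a homogeneous $u\in M$ and $Z\subseteq\{x_1,\dots,x_n\}$, let $u\mathbb K[Z]$ be the $\mathbb K$-span of all $uv$ with $v$ a monomial in $\mathbb K[Z]$. It is a Stanley space of dimension $|Z|$ if it is a free $\mathbb K[Z]$-module. A Stanley decomposition of $M$ is a finite decomposition $\mathcal D:M=\bigoplus_{i=1}^m u_i\mathbb K[Z_i]$ as a $\mathbb K$-vector space into Stanley spaces. Put $\mathrm{sdepth}(\mathcal D)=\min_i|Z_i|$, and let $\mathrm{sdepth}(M)$ be the maximum of $\mathrm{sdepth}(\mathcal D)$ over all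 $\mathcal D$.

For a monomial ideal $I$ and $M=I$ or $M=S/I$, all $\mathbb Z^n$-graded components have dimension at most $1$. So a nonzero homogeneous $u$ is a scalar times (the class of) a monomial. The space $u\mathbb K[Z]$ is free exactly when no $uv$ vanishes, and then it is spanned by the monomials with exponents in a set $u+\mathbb N^Z$. Hence, for a monomial ideal $0\ne I\ne S$:
$$\text{a Stanley decomposition of } I \text{ (of } S/I)\ =\ \text{a finite partition of the exponents in (not in) } I \text{ into sets } u+\mathbb N^Z. \tag{4}$$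
For instance $\mathbb K[x,y]/(xy)=1\cdot\mathbb K[x]\oplus y\,\mathbb K[y]$ shows $\mathrm{sdepth}\ge1$ for this module.

**Definition (analytic spread).** For an ideal $I\subseteq S$ let $\mathcal R(I)=\bigoplus_{k\ge0}I^kt^k$ be its Rees algebra. The analytic spread $\ell(I)$ is the Krull dimension of the fiber cone $\mathcal R(I)/\mathfrak m\mathcal R(I)$.

**Example.** Let $I_0=(x^2,xy,y^2z)\subset\mathbb K[x,y,z]$. The fiber cone is generated by the classes $\alpha,\beta,\gamma$ of $x^2t$, $xyt$, $y^2zt$. Since $x^2\cdot y^2z=z\,(xy)^2$, we have $\alpha\gamma=0$, so the fiber cone is a quotient of $\mathbb K[\alpha,\beta,\gamma]/(\alpha\gamma)$ and $\ell(I_0)\le2$. On the other hand, the monomials $\alpha^i\beta^j$ come from $x^{2i+j}y^jt^{i+j}$, of total degree $2(i+j)$ in $x,y,z$, while monomials of $I_0^k$ have degree at least $2k$ and those of $\mathfrak mI_0^k$ have degree at least $2k+1$. So the $\alpha^i\beta^j$ are nonzero and have distinct multidegrees; a polynomial ring in two variables sits inside the fiber cone, and $\ell(I_0)=2$.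

**Definition (integral closure).** The integral closure $\overline I$ is the set of all $f\in S$ with an equation $f^k+a_1f^{k-1}+\dots+a_k=0$, $a_i\in I^i$. For a monomial ideal $I$, $\overline I$ is the monomial ideal generated by all monomials $u$ such that $u^k\in I^k$ for some $k\ge1$. The ideal is integrally closed if $I=\overline I$.

The set of monomials $u$ with $u^k\in I^k$ for some $k$ is closed under multiplication by monomials, so these are all the monomials of $\overline I$. For instance $xy\in\overline{(x^2,y^2)}$ since $(xy)^2=x^2\cdot y^2$.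

The question comes from S. A. Seyed Fakhari, "Stanley depth of the integral closure of monomial ideals", arXiv:1205.6971 (2012): for an integrally closed monomial ideal $0\ne I\ne S$, is $\mathrm{sdepth}(S/I)\ge n-\ell(I)$ and $\mathrm{sdepth}(I)\ge n-\ell(I)+1$? The answer is yes, and more is true.

**Theorem C.** If $0\ne I\ne S$ is an integrally closed monomial ideal, then $\mathrm{sdepth}(S/I)\ge n-\ell(I)$ and $\mathrm{sdepth}(I)\ge n-\ell(I)+1$.

**Theorem D.** Let $0\ne I\ne S$ be any monomial ideal. For all $k\ge1$ we have $\mathrm{sdepth}(S/\overline{I^k})\ge n-\ell(I)$ and $\mathrm{sdepth}(\overline{I^k})\ge n-\ell(I)+1$, and equality holds in both for all $k\gg0$. Moreover $\mathrm{sdepth}(J)\le n-\ell(I)+1$ for every monomial ideal $J$ with $I^k\subseteq J\subseteq\overline{I^k}$, $k\gg0$.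

Two cases can be done by hand.

*Principal ideals.* Let $I=(x^a)\neq S$. The fiber cone is a polynomial ring in one variable, so $\ell(I)=1$. The exponents in $I$ form $a+\mathbb N^n$, so $\mathrm{sdepth}(I)=n=n-\ell+1$. An exponent $b$ not in $I$ has a first index $i$ with $b_i<a_i$; sorting by $i$ and by $r=b_i$ gives the finitely many disjoint pieces $(a_1,\dots,a_{i-1},r,0,\dots,0)+\mathbb N^{[n]\setminus\{i\}}$ with $0\le r<a_i$. So $\mathrm{sdepth}(S/I)\ge n-1$.

*Ideals of variables.* Let $I=(x_1,\dots,x_\ell)$. The fiber cone is a polynomial ring in $\ell$ variables. The exponents not in $I$ form $\mathbb N^{\{\ell+1,\dots,n\}}$, so $\mathrm{sdepth}(S/I)=n-\ell$. Sorting the exponents in $I$ by the first $i\le\ell$ with $a_i>0$ gives the pieces $e_i+\mathbb N^{\{i,\dots,n\}}$, so $\mathrm{sdepth}(I)\ge n-\ell+1$.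

In both cases the pieces come from fixing some coordinates and leaving others free. Integrally closed ideals are lattice points of polyhedra, as the section on Newton polyhedra proves, and there the question becomes Theorems A and B. The ideal $I_0$ above is the ideal of $P_0$: by (2), its exponents are exactly $P_0\cap\mathbb Z^3$.

## Slicing by a coordinate loses one dimension

The natural way to prove Theorem A by induction is to slice by a coordinate: write $P\cap\mathbb Z^A$ as the union over $r$ of the lattice points with $a_j=r$. Each nonempty slice is of orthant type in one dimension less, so induction cuts it into pieces with $|Y|\ge|A|-1-d(\text{slice})$. To reach $|A|-d(P)$ one needs $d(\text{slice})\le d(P)-1$, or else one must combine equal slices to gain the direction $e_j$.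

This fails for $P_0$ with $j=3$. Here $|A|-d(P_0)=2$. The slice $z=0$ is $\{x\ge1,\ y\ge 0,\ x+y\ge2\}$; it has the bounded edge from $(2,0)$ to $(1,1)$, so its $d$ is $1=d(P_0)$, not $0$. Its lattice points cannot be partitioned into two-dimensional pieces inside the slice: two translates of $\mathbb N^2$ always meet, and the slice is not a single translate. The slice at height $1$ is different (it contains $(0,2)$), so the slices $0$ and $1$ cannot be combined either. The point is that slicing by $z$ does not lower the dimension of bounded faces; for $0<t<1$ the bounded edge of the slice even comes from the unbounded face $\{x+y=2\}$ of dimension $2$.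

The decomposition (2) suggests the remedy. Do not fix the coordinate $a_j$; keep $e_j$ as a free direction, since upward rays stay in $P$. Instead fix only coordinates in $W_F$, where $F$ is the facet on which the point lands. Then the fiber in $F$ has recession cone $\mathbb R^{Z_F}_{\ge0}=\mathrm{rec}(F)$, so a bounded face of the fiber can only come from a bounded face of $F$. That is Lemma 1.

The shift $v$ is there for a second reason. Drop the points of $P_0$ without a shift: then $(1,r,s)$ lands on $(1,r,0)$, which lies both on $z=0$ and on $x+z=1$. Counting it for both facets destroys disjointness. Giving it to $x+z=1$ leaves, on the facet $z=0$, the fiber with its edge $x=1$ removed; this is no longer a polyhedron, so the induction hypothesis says nothing about it. A generic shift avoids all ties, and Lemma 2 ensures that a small shift does not change the set of lattice points.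

## Fibers of a facet and small shifts

**Lemma 1.** Let $P\subset\mathbb R^A$ be of orthant type, $F$ a facet, $Z=Z_F$, $W=W_F$, $\pi:\mathbb R^A\to\mathbb R^W$ the projection. Then $\pi(F)$ is compact of dimension $|W|-1$. Let $q\in\pi(F)$ be such that $q\notin\pi(G)$ for every face $G$ of $F$ with $\dim\pi(G)<|W|-1$. Then $F_q:=\{z\in\mathbb R^Z:(q,z)\in F\}$ is of orthant type and
$$d(F_q)\le d(P)-(|W|-1)=d(P)-|A|+|Z|+1. \tag{5}$$

*Proof.* **Step 1: the shape of $\pi(F)$ and $F_q$.** We have $F=\mathrm{conv}(\text{its vertices})+\mathbb R^Z_{\ge0}$, and $\pi$ kills $\mathbb R^Z$, so $\pi(F)$ is the image of a polytope, hence compact. The affine hull of $F$ is the hyperplane $c_F\cdot x=\beta_F$, of dimension $|A|-1$, and it is parallel to $\mathbb R^Z=\ker\pi$; so $\dim\pi(F)=|A|-1-|Z|=|W|-1$. The set $F_q$ is a nonempty polyhedron, and $\mathrm{rec}(F_q)=\{y\in\mathbb R^Z:(0,y)\in\mathrm{rec}(F)\}=\mathbb R^Z_{\ge0}$.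

**Step 2: every bounded face of the fiber is cut from a face of $F$.** Let $M=\{x:\pi(x)=q\}$, so $F\cap M\cong F_q$, and let $K$ be a bounded face of $F\cap M$. Choose $x\in\mathrm{relint}\,K$ and let $G$ be the face of $F$ with $x\in\mathrm{relint}\,G$. A functional exposing $G$ in $F$ exposes $G\cap M$ in $F\cap M$ (if $G=F$ there is nothing to say), so $G\cap M$ is a face of $F\cap M$. It contains a neighborhood of $x$ in $\mathrm{aff}(G)\cap M$, so its affine hull is $\mathrm{aff}(G)\cap M$ and $x\in\mathrm{relint}(G\cap M)$. Two faces of $F\cap M$ whose relative interiors meet coincide, so $K=G\cap M$. Now $\mathrm{aff}(G)\cap M$ is a fiber of the affine map $\pi|_{\mathrm{aff}(G)}$, hence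
$$\dim K=\dim(\mathrm{aff}(G)\cap M)=\dim G-\dim\pi(G).$$

**Step 3: this face is bounded and projects onto full dimension.** Since $q=\pi(x)\in\pi(G)$, the hypothesis on $q$ gives $\dim\pi(G)=|W|-1$. Since $\mathrm{rec}(G)\subset\mathrm{rec}(F)=\mathbb R^Z_{\ge0}\subset\ker\pi$, we have $\mathrm{rec}(G)=\mathrm{rec}(G)\cap\ker\pi=\mathrm{rec}(G\cap M)=\mathrm{rec}(K)=0$. So $G$ is a bounded face of $F$, hence of $P$, and $\dim G\le d(P)$. Therefore $\dim K\le d(P)-(|W|-1)$. $\square$

**Lemma 2.** Let $P\subset\mathbb R^A$ be of orthant type. There is $\varepsilon>0$ such that for all $v\in[0,\varepsilon)^A$ and $a\in\mathbb Z^A$: $a\in P\iff a+v\in P$.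

*Proof.* The implication "$\Rightarrow$" holds for every $v\ge0$, as $v\in\mathrm{rec}(P)$. For the converse, let $\mu$ be a coordinatewise lower bound for $P$, and suppose $v\in[0,1)^A$, $a+v\in P$, $a\notin P$. Then $a_i\ge\mu_i-1$ for all $i$, and $c_F\cdot a<\beta_F$ for some facet $F$. The set of numbers
$$\{c_F\cdot a:\ a\in\mathbb Z^A,\ a_i\ge\mu_i-1\text{ for all }i,\ c_F\cdot a<\beta_F\}$$
is finite: $c_F\cdot a$ depends only on the integers $a_i$, $i\in W_F$, which are bounded below, and since $c_F>0$ on $W_F$ the inequality $c_F\cdot a<\beta_F$ bounds them above. So there is $\eta_F>0$, depending only on $F$ and $P$, with $c_F\cdot a\le\beta_F-\eta_F$ for all such $a$. Together with $c_F\cdot(a+v)\ge\beta_F$ this gives $c_F\cdot v\ge\eta_F$. Choose $\varepsilon\in(0,1]$ with $\varepsilon\sum_i(c_F)_i<\eta_F$ for each of the finitely many facets; then $v\in[0,\varepsilon)^A$ makes this impossible. $\square$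

## Proof of Theorem A: the drop

We use induction on $|A|$. If $|A|=0$, then $P$ is a point, $d(P)=0$, and $P\cap\mathbb Z^A$ is one piece with $Y=\emptyset$. Let $|A|\ge1$ and fix $j\in A$.

**Step 1: choose the shift.** The purpose is to exclude ties and to make Lemma 1 applicable. Take $\varepsilon$ from Lemma 2. For a facet $F$ with $j\in W=W_F$ put $W'=W\setminus\{j\}$ and let $\pi:\mathbb R^A\to\mathbb R^W$, $\pi':\mathbb R^A\to\mathbb R^{W'}$ be the projections. Choose $v\in(0,\varepsilon)^A$ such that

* (i) for every face $G$ of $P$ with $\dim G\le|A|-2$ and all $a\in\mathbb Z^A$: $a+v\notin\mathrm{aff}(G)+\mathbb Re_j$;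
* (ii) for every facet $F$ with $j\in W$, every face $G$ of $F$ with $\dim\pi(G)<|W|-1$, and all $b\in\mathbb Z^{W'}$: $b+v_{W'}\notin\pi'(\mathrm{aff}\,G)$.

In (i), $\mathrm{aff}(G)+\mathbb Re_j$ has dimension at most $|A|-1$. In (ii), $\dim\pi'(\mathrm{aff}\,G)\le\dim\pi(G)<|W|-1=|W'|$, so the excluded set of $v$ is the preimage of a proper affine subspace of $\mathbb R^{W'}$. Thus countably many proper affine subspaces of $\mathbb R^A$ are excluded; they have measure zero, so such a $v$ exists.

**Step 2: drop each point and find its facet.** Let $a\in P\cap\mathbb Z^A$. Then $x=a+v\in P$. The set $\{t\ge0:x-te_j\in P\}$ is closed, contains $0$, and is bounded since $P$ is bounded below; let $\tau$ be its maximum and $p(a)=x-\tau e_j$. If every facet through $p(a)$ had $(c_F)_j=0$, then $p(a)-te_j$ would still satisfy all facet inequalities for small $t>0$, against the choice of $\tau$. So $p(a)$ lies on a facet $F$ with $(c_F)_j>0$. If $p(a)$ lay on a second facet, it would lie on the intersection of the two, a face $G$ with $\dim G\le|A|-2$, and $a+v=p(a)+\tau e_j\in\mathrm{aff}(G)+\mathbb Re_j$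 would contradict (i). So $p(a)$ lies on exactly one facet, which we call $F(a)$, and $j\in W_{F(a)}$.

**Step 3: sort.** For a facet $F$ with $j\in W=W_F$ (write $Z=Z_F$, $c=c_F$, $\beta=\beta_F$) and $b\in\mathbb Z^{W'}$ let
$$A_{F,b}=\{a\in P\cap\mathbb Z^A:F(a)=F,\ a_{W'}=b\}.$$
These sets partition $P\cap\mathbb Z^A$. Only finitely many are nonempty: dropping in direction $-e_j$ does not change the $W'$-coordinates, so $a\in A_{F,b}$ gives $b+v_{W'}=\pi'(p(a))\in\pi'(F)$, and $\pi'(F)$ is bounded because $\pi(F)$ is compact.

**Step 4: describe one class.** The purpose is to show that the class is a fiber of $F$ times a ray. Let $A_{F,b}\ne\emptyset$. Define $y_b\in\mathbb R$ by $c_jy_b+\sum_{i\in W'}c_i(b_i+v_i)=\beta$, which is possible since $c_j>0$, and put $q=(b+v_{W'},y_b)\in\mathbb R^W$. We claim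
$$A_{F,b}=\{a\in\mathbb Z^A:\ a_{W'}=b,\ a_j+v_j\ge y_b,\ a_Z\in F_q-v_Z\}. \tag{6}$$

"$\subset$": Let $a\in A_{F,b}$. The point $p(a)\in F$ has $W'$-coordinates $b+v_{W'}$ and satisfies $c\cdot p(a)=\beta$, so its $j$-coordinate is $y_b$. Thus $\pi(p(a))=q$. Its $Z$-coordinates are those of $a+v$, so $a_Z+v_Z\in F_q$; and $a_j+v_j=y_b+\tau\ge y_b$.

"$\supset$": Let $a$ be in the right-hand side. Then $f=(q,a_Z+v_Z)\in F$ and $a+v=f+te_j$ with $t=a_j+v_j-y_b\ge0$. So $a+v\in P$, and $a\in P$ by Lemma 2. Since $c\cdot(f-re_j)=\beta-rc_j<\beta$ for $r>0$, we have $\tau=t$ and $p(a)=f\in F$. Hence $F(a)=F$.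

**Step 5: apply the induction hypothesis in the fiber.** Since $A_{F,b}\ne\emptyset$, $q\in\pi(F)$. If $q\in\pi(G)$ for a face $G$ of $F$ with $\dim\pi(G)<|W|-1$, then forgetting the $j$-coordinate gives $b+v_{W'}\in\pi'(G)$, against (ii). So Lemma 1 applies: $F_q-v_Z\subset\mathbb R^Z$ is of orthant type with $d(F_q-v_Z)\le d(P)-|A|+|Z|+1$. Since $|Z|<|A|$, induction gives a finite decomposition
$$(F_q-v_Z)\cap\mathbb Z^Z=\bigsqcup(u'+\mathbb N^{Y'}),\qquad |Y'|\ge|Z|-d(F_q-v_Z)\ge|A|-1-d(P).$$
By (6), in coordinates ordered as $(W',j,Z)$,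
$$A_{F,b}=\bigsqcup\Big(\big(b,\lceil y_b-v_j\rceil,u'\big)+\mathbb N^{Y'\cup\{j\}}\Big),\qquad|Y'\cup\{j\}|\ge|A|-d(P).$$
The direction $e_j$ pays for the dimension that is missing in the fiber. $\square$

## The complement: a central projection from just below the origin

For Theorem B we must cut up $\mathbb N^n\setminus P$. Dropping is replaced by moving toward $P$. The first idea is to move upward in direction $e_j$, but the ray may never meet $P$: for $P_0$ and $j=3$, the points $(0,0,r)$ never enter $P_0$. The second idea is to move in a fixed direction $w$ with all $w_i>0$, which always enters $P$. Fixing the facet $F$ and $a_W=b$ then fixes the travel time $t$ and the landing coordinates $q$, and the remaining condition is $a_Z\in F_q-tw_Z$. But this translated fiber may contain lattice points with negative coordinates: for $P_0$ and $w=(1,1,1)$, points over $b=(0,0)$ reach $x+y=2$ after time $1$ at $q=(1,1)$, $F_q=[0,\infty)$, and $F_q-1$ contains $-1$. One would have to intersect the translated fiber with the orthant, and Lemma 1 says nothing about the intersection.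

A central projection removes this obstacle: move away from a fixed center $o$, so that the fiber is contracted toward $o_Z$ instead of being translated. The center $o=0$ would not do, since the ray from $0$ through a point with zero coordinates may never enter $P$. So we take $o=-v$ with $v\in(0,1)^n$; contraction toward $o$ keeps nonnegative points above $-1$ in every coordinate, and an integer larger than $-1$ is at least $0$.

*Proof of Theorem B.* We may assume $n\ge1$, the case $n=0$ being empty.

**Step 1: choose the center.** Choose $v\in(0,1)^n$ and $o:=-v$ such that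

* (i) $o\notin\mathrm{aff}(G\cup\{a\})$ for every face $G$ of $P$ with $\dim G\le n-2$ and all $a\in\mathbb N^n$;
* (ii) $o_W\notin\mathrm{aff}(\pi(G)\cup\{b\})$ for every facet $F$ (with $W=W_F$ and $\pi:\mathbb R^n\to\mathbb R^W$), every face $G$ of $F$ with $\dim\pi(G)<|W|-1$, and all $b\in\mathbb N^W$.

The affine hull in (i) has dimension at most $n-1$, the one in (ii) at most $|W|-1$. So only countably many proper affine subspaces are excluded for $v$.

**Step 2: move each point to $P$.** Let $a\in\mathbb N^n\setminus P$. All coordinates of $a-o=a+v$ are positive, and $0\neq c_F\ge0$, so $s\mapsto c_F\cdot(o+s(a-o))$ is strictly increasing and unbounded for each facet $F$. Hence $\sigma(a)=\min\{s\ge1:o+s(a-o)\in P\}$ exists, and $\sigma(a)>1$ because $a\notin P$. Put $p(a)=o+\sigma(a)(a-o)$. By minimality some facet inequality is an equality at $p(a)$. If $p(a)$ were in a face $G$ with $\dim G\le n-2$, then $o$, which lies on the line through $a\ne p(a)$, would be in $\mathrm{aff}(G\cup\{a\})$, contradicting (i). So $p(a)$ lies on a unique facet $F(a)$, and $c_{F(a)}\cdot a<\beta_{F(a)}$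 since the value strictly increases from $s=1$ to $s=\sigma(a)$.

**Step 3: sort.** For a facet $F$ (with $c,\beta,W,Z$) and $b\in\mathbb N^W$ let
$$A_{F,b}=\{a\in\mathbb N^n\setminus P:F(a)=F,\ a_W=b\}.$$
These sets partition $\mathbb N^n\setminus P$. If $A_{F,b}\ne\emptyset$, then $c\cdot b<\beta$ (here $c$ is supported on $W$), which holds for only finitely many $b\in\mathbb N^W$, since $c>0$ on $W$.

**Step 4: describe one class.** Let $A_{F,b}\ne\emptyset$. Let $s_b$ be the solution of $c\cdot(o_W+s(b-o_W))=\beta$; at $s=1$ the left side is $c\cdot b<\beta$, and it increases with $s$, so $s_b>1$. Put $q=o_W+s_b(b-o_W)$. We claim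
$$A_{F,b}=\{(b,z):z\in\mathbb Z^Z\cap H\},\qquad H:=o_Z+\tfrac1{s_b}(F_q-o_Z). \tag{7}$$

"$\subset$": For $a=(b,z)\in A_{F,b}$, the equation $c\cdot p(a)=\beta$ forces $\sigma(a)=s_b$. So $\pi(p(a))=q$, and the $Z$-part of $p(a)$ is $o_Z+s_b(z-o_Z)\in F_q$, that is, $z\in H$.

"$\supset$": Let $z\in\mathbb Z^Z\cap H$ and $f=o_Z+s_b(z-o_Z)\in F_q$. As $F\subset P\subset\mathbb R^n_{\ge0}$, we have $f\ge0$. So
$$z=\tfrac1{s_b}f+\big(1-\tfrac1{s_b}\big)o_Z$$
has all coordinates $>-1$, because $o_i>-1$ and $0<1-\frac1{s_b}<1$. Hence $z\in\mathbb N^Z$. Put $a=(b,z)\in\mathbb N^n$. Then $c\cdot a=c\cdot b<\beta$, so $a\notin P$. Moreover $o+s_b(a-o)=(q,f)\in F$, while for $s<s_b$ the inequality $c\cdot x\ge\beta$ is violated. So $\sigma(a)=s_b$, $p(a)=(q,f)\in F$ and $F(a)=F$.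

**Step 5: apply Theorem A in the fiber.** Since $A_{F,b}\ne\emptyset$, $q\in\pi(F)$. Suppose $q\in\pi(G)$ with $\dim\pi(G)<|W|-1$. All coordinates of $b-o_W$ are positive and $s_b\neq 1$, so $b\ne q$, and $o_W$ lies on the line through $b$ and $q$; thus $o_W\in\mathrm{aff}(\pi(G)\cup\{b\})$, contradicting (ii). So Lemma 1 applies. $H$ arises from $F_q$ by a positive scaling and a translation, so it is of orthant type in $\mathbb R^Z$ with $d(H)=d(F_q)\le d(P)-n+|Z|+1$. Theorem A cuts $H\cap\mathbb Z^Z$, hence $A_{F,b}$ by (7), into finitely many sets $u+\mathbb N^Y$ with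
$$|Y|\ge|Z|-d(H)\ge n-1-d(P).\qquad\square$$

**Example.** For $P_0$ take $0<v_i<\frac14$ with $v_1+v_2<2(v_1+v_3)$. Only the facets $x+y=2$ and $x+z=1$ can be violated by points of $\mathbb N^3$, and $a$ belongs to the one whose equation is reached later. If $a$ violates it, $x+y=2$ is reached at $s-1=\frac{2-a_1-a_2}{a_1+a_2+v_1+v_2}$, and $x+z=1$ at $s-1=\frac{1-a_1-a_3}{a_1+a_3+v_1+v_3}$. For $a=(0,0,0)$ these are $\frac2{v_1+v_2}>\frac1{v_1+v_3}$. For $a=(0,1,0)$ they are $\frac1{1+v_1+v_2}<\frac1{v_1+v_3}$. All other points of $\mathbb N^3\setminus P_0$ violate only one of the two. So the facet $x+z=1$ receives $(0,1,0)+\mathbb N^{\{2\}}$, and the facet $x+y=2$ receives $\mathbb N^{\{3\}}$, $(1,0,0)+\mathbb N^{\{3\}}$ and $(0,1,1)+\mathbb N^{\{3\}}$. All pieces have dimension $1=3-1-d(P_0)$.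

## Newton polyhedra and the analytic spread

Let $0\ne I\ne S$ be a monomial ideal and
$$P(I)=\mathrm{conv}\{\text{exponents of generators of }I\}+\mathbb R^n_{\ge0}.$$
This is of orthant type, contained in $\mathbb R^n_{\ge0}$, and its vertices are exponents of generators. It also contains the exponent of every monomial of $I$.

**Lemma 3.** $x^a\in\overline I\iff a\in P(I)\cap\mathbb Z^n$.

*Proof.* If $x^{ka}\in I^k$, then $ka$ is a sum of $k$ exponents of monomials in $I$. So $a$ is an average of points of the convex set $P(I)$, and $a\in P(I)$. Conversely, let $a\in P(I)\cap\mathbb Z^n$, and let $g_i$ be the generator exponents. The system $a=\sum\lambda_ig_i+w$, $\lambda_i\ge0$, $\sum\lambda_i=1$, $w\ge0$ has rational coefficients and a real solution, so it has a rational one. Choose $k\ge1$ with all $k\lambda_i\in\mathbb N$; then $kw=ka-\sum k\lambda_ig_i\in\mathbb N^n$, and $x^{ka}=x^{kw}\prod(x^{g_i})^{k\lambda_i}\in I^k$. $\square$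

Let $G$ be a bounded face of $P(I)$. It is a proper face, so there are $c,\beta$ with $c\cdot x\ge\beta$ on $P(I)$ and equality exactly on $G$. By (3), boundedness means
$$c\in\mathbb R^n_{>0},\quad\text{and}\quad\beta>0: \tag{8}$$
indeed $0\notin P(I)$, since otherwise some generator exponent would be $0$ and $I=S$; so $\beta=c\cdot x>0$ for any $x\in G$.

**Lemma 4.** $\ell(I)=d(P(I))+1$.

This is in C. Bivià-Ausina, *The analytic spread of monomial ideals*, Comm. Algebra 31 (2003). Here is a proof; Theorem C uses only "$\ge$". We use two textbook facts: the semigroup ring of a finitely generated semigroup of exponents has dimension equal to the rank of the group it generates, and the minimal primes of a $\mathbb Z^m$-graded Noetherian ring are graded.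

*Proof.* Write $P=P(I)$, $d=d(P)$.

**Step 1: $\ell(I)\ge d+1$, by a quotient of the fiber cone.** Let $G$ be a bounded face of dimension $d$, with $c,\beta$ as in (8). Every $x^bt^l\in\mathcal R(I)$ satisfies $c\cdot b\ge l\beta$, because $b$ is a sum of $l$ generator exponents and a nonnegative vector. Hence the monomials $x^at^k\in\mathcal R(I)$ with $c\cdot a>k\beta$ span an ideal $N$, and $N\supseteq\mathfrak m\mathcal R(I)$ because $c>0$. A basis of $\mathcal R(I)/N$ is given by the $x^at^k\in\mathcal R(I)$ with $c\cdot a=k\beta$. For such a monomial, $a=g_1+\dots+g_k+w$ with generator exponents $g_i$ and $w\ge0$, and $k\beta=c\cdot a\ge k\beta+c\cdot w$ forces $w=0$ and $g_i\in G$. So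
$$\mathcal R(I)/N\cong\mathbb K[x^gt:g\in G\text{ a generator exponent}].$$
Its dimension is the rank of the group generated by the vectors $(g,1)$. Since $G$ is the convex hull of its vertices, and these occur among the $g$, this rank is $d+1$. So the fiber cone has a quotient of dimension $d+1$.

**Step 2: monomials off the bounded faces are nilpotent.** Claim: if $x^at^k\in\mathcal R(I)$, $k\ge1$, and $a/k$ lies on no bounded face, then $x^at^k$ is nilpotent in $\mathcal R(I)/\mathfrak m\mathcal R(I)$. We have $a/k\in P$, and the face with $a/k$ in its relative interior is unbounded. By (3) (or because it is $P$ itself) its recession cone contains some $e_i$, so $a/k-\delta e_i\in P$ for all small $\delta\geq0$. With $\delta=\frac1{Nk}$, $N$ large, we get $\frac{Na-e_i}{Nk}\in P$. As in Lemma 3 write this rational point as $\sum\lambda_rg_r+w$ with rational $\lambda_r$, and choose $M\ge1$ with all $MNk\lambda_r\in\mathbb N$. Then $M(Na-e_i)=\sum MNk\lambda_r\,g_r+MNk\,w$ with $MNk\,w\in\mathbb N^n$, so $x^{M(Na-e_i)}\in I^{MNk}$ and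
$$(x^at^k)^{MN}=x_i^M\cdot x^{M(Na-e_i)}t^{MNk}\in\mathfrak m\mathcal R(I).$$

**Step 3: $\ell(I)\le d+1$, one minimal prime at a time.** Let $\mathfrak p$ be a minimal prime of the fiber cone; it is $\mathbb Z^{n+1}$-graded. The fiber cone is generated over $\mathbb K$ by the classes of the $x^gt$, $g$ a generator exponent. Let $x^{g_1}t,\dots,x^{g_r}t$ be those not in $\mathfrak p$. If $r=0$, the quotient by $\mathfrak p$ is $\mathbb K$, of dimension $0$. Otherwise the product of these elements is not in $\mathfrak p$, so it is not nilpotent, and by Step 2 the point $\frac1r\sum g_i$ lies on a bounded face. As a face, it contains all $g_i$. The quotient by $\mathfrak p$ is a domain generated by the $x^{g_i}t$; no product of them is $0$, the product depends only on its multidegree, and all graded pieces have dimension at most $1$. So the natural graded map from the semigroup ring on the $(g_i,1)$ to the quotient is surjective and injective. Its dimension is the rank of the $(g_i,1)$, at most $d+1$, since the $g_i$ lie in a face of dimension at most $d$. $\square$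

**Proof of Theorem C.** Let $I=\overline I$ and $P=P(I)$. By Lemma 3 the exponents of the monomials in (not in) $I$ are $P\cap\mathbb Z^n$ (respectively $\mathbb N^n\setminus P$). By the dictionary (4), Theorem A gives $\mathrm{sdepth}(I)\ge n-d(P)$ and Theorem B gives $\mathrm{sdepth}(S/I)\ge n-1-d(P)$. By Lemma 4, $d(P)\le\ell(I)-1$. Hence $\mathrm{sdepth}(I)\ge n-\ell(I)+1$ and $\mathrm{sdepth}(S/I)\ge n-\ell(I)$. $\square$

**The hypothesis "integrally closed" is needed.** Let $I=(x^2,y^2,xyz)\subset\mathbb K[x,y,z]$. Since $(1,1,1)$ satisfies $x+y\ge2$, we have $P(I)=\{x+y\ge2\}\cap\mathbb R^3_{\ge0}$. Its vertices are $(2,0,0)$ and $(0,2,0)$, and the segment between them is a face, so $d(P(I))=1$, $\ell(I)=2$, $n-\ell(I)=1$. But $xy\notin I$, while $x\cdot xy$, $y\cdot xy$, $z\cdot xy$ all lie in $I$. So the Stanley space of $S/I$ that contains $xy$ has $Z=\emptyset$, and $\mathrm{sdepth}(S/I)=0$.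

## Counting lattice points near $kG$: both bounds are attained

We now prove Theorem D. Let $P=P(I)$ and $d=d(P)=\ell(I)-1$, using the full Lemma 4.

**The lower bounds.** We have $P(I^k)=kP$: the generators of $I^k$ have exponents that are sums of $k$ generator exponents, hence lie in $kP$; and for each vertex $g$ of $P$, the vertex $kg$ of $kP$ is the exponent of $(x^g)^k\in I^k$. By Lemma 3 the exponents of $\overline{I^k}$ are $kP\cap\mathbb Z^n$, and $d(kP)=d$. Theorems A and B for $kP$ give both lower bounds for all $k\ge1$.

For the upper bounds the idea is to count. A bounded $d$-dimensional face $G$ gives about $k^d$ lattice points on $kG$. If each of them forces its own piece of a decomposition, and all pieces are too large, there are too many lattice points near $kG$.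

Fix a bounded face $G$ of dimension $d$ with $c,\beta$ as in (8). Since $G$ is the convex hull of its vertices, it has affinely independent vertices $v_0,\dots,v_d$; they are exponents of generators of $I$. Let $L$ be the $d$-dimensional direction space of $\mathrm{aff}(G)$.

**Lemma 5.** There is a constant $C$ depending only on $n$ and $G$ such that, for every affine subspace $M\subset\mathbb R^n$ of dimension $h$ whose direction space contains $L$, and all integers $k\ge m\ge1$:
$$\#\{y\in\mathbb Z^n\cap M:\mathrm{dist}(y,kG)\le m\}\le Ck^dm^{h-d}.$$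

*Proof.* Distinct lattice points have distance at least $1$, so the $h$-dimensional balls in $M$ of radius $\frac12$ around these $y$ have disjoint interiors. They lie in $\{x\in M:\mathrm{dist}(x,kG)\le2m\}$. Decompose $\mathbb R^n=L\oplus L^\perp$ and let $R_0$ bound the diameter of $G$. The $L$-component of $kG$ has diameter at most $kR_0$, so the $L$-component of such an $x$ lies in a $d$-dimensional ball of radius $kR_0+2m\le(R_0+2)k$. The $L^\perp$-component of $kG$ is a single point. So the $L^\perp$-component of $x$ lies within $2m$ of a fixed point, and also in the projection of $M$ to $L^\perp$, an affine subspace of dimension $h-d$; hence in an $(h-d)$-dimensional ball of radius $4m$. With $\omega_r$ the volume of the unit ball in $\mathbb R^r$, comparing volumes in $M$ gives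
$$\#\cdot\omega_h2^{-h}\le\omega_d\big((R_0+2)k\big)^d\cdot\omega_{h-d}(4m)^{h-d}.$$
Take for $C$ the largest constant arising for $d\le h\le n$. $\square$

**Upper bound for ideals.** Let $I^k\subseteq J\subseteq\overline{I^k}$ with $J$ a monomial ideal, and suppose that the exponents of $J$ are partitioned into finitely many sets $u+\mathbb N^Z$ with all $|Z|\ge n-d+1$.

**Step 1: about $k^d$ points of $kG$ lie at the corners of pieces.** The points $x=\sum k_iv_i$ with $k_i\in\mathbb N$, $\sum k_i=k$ are distinct because the $v_i$ are affinely independent. There are $\binom{k+d}d\ge k^d/d!$ of them, they are exponents of elements of $I^k\subseteq J$, and $x\in kG$, so $c\cdot x=k\beta$. Let $x\in u+\mathbb N^Z$. Since $u$ is an exponent of $J\subseteq\overline{I^k}$, $u\in kP$ and $c\cdot u\ge k\beta=c\cdot x$. As $x-u\ge0$ and $c>0$, this forces $u=x$. Hence distinct $x$ lie in distinct pieces.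

**Step 2: count.** In the piece $x+\mathbb N^Z$ take the points $x+w$ with $w\in\mathbb N^Z$, all $w_i\le m$. There are at least $m^{n-d+1}$ of them per piece; those of distinct pieces are distinct; and they lie within $nm$ of $kG$. Lemma 5 with $M=\mathbb R^n$, $h=n$ and radius $nm$ gives, for $k\ge nm$,
$$\frac{k^d}{d!}\,m^{n-d+1}\le Ck^d(nm)^{n-d},\qquad\text{that is,}\qquad m\le C\,d!\,n^{n-d}.$$
Fix an integer $m$ larger than this bound, which does not involve $k$ or $J$. This is a contradiction for all $k\ge nm$. So $\mathrm{sdepth}(J)\le n-d=n-\ell(I)+1$ for all such $J$ when $k\gg0$; in particular for $J=\overline{I^k}$.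

**Upper bound for quotients.** Suppose $\mathbb N^n\setminus kP$ is partitioned into finitely many sets $u+\mathbb N^Z$ with all $|Z|\ge n-d$. The difficulty is that the points of $kG$ now lie outside the set being partitioned, so we must find pieces just below them. A difference operator does this.

Since $P$ is a rational polyhedron with lattice vertices, we may take $c_F\in\mathbb N^n$ for every facet, and then $\beta_F\in\mathbb Z$, as it is the value of $c_F$ at a vertex of $F$. Let $N_0=\max_F\sum_i(c_F)_i$ and let $\varphi$ be the number of facets. Let $X$ be the set of points $x=\sum k_iv_i$ with $k_i\in\mathbb N$, $\sum k_i=k$ and all $k_i\ge N_0$. For $k\ge2(d+1)N_0$,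
$$|X|=\binom{k-(d+1)N_0+d}{d}\ge\frac{(k/2)^d}{d!}=\kappa k^d,\qquad\kappa=\frac1{2^dd!}.$$
For $E\subset[n]$ put $e_E=\sum_{i\in E}e_i$.

**Step 1: for every $x\in X$ there is a piece $u+\mathbb N^Z$ with $x=u+e_E$ for some $E\subset[n]\setminus Z$.** For $f:\mathbb Z^n\to\mathbb Z$ put
$$(Df)(x)=\sum_{E\subset[n]}(-1)^{|E|}f(x-e_E).$$
This is the composition of the difference operators $f(x)-f(x-e_i)$, $i=1,\dots,n$. In one coordinate, the indicator of $\mathbb N$ goes to the indicator of $0$, and the indicator of a point $u_i$ goes to that of $u_i$ minus that of $u_i+1$. Hence $D1_{\mathbb N^n}=1_{\{0\}}$, and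
$$D1_{u+\mathbb N^Z}=\sum_{E\subset[n]\setminus Z}(-1)^{|E|}1_{\{u+e_E\}}$$
is supported on $\{u+e_E:E\subset[n]\setminus Z\}$. For $x\in kG\cap\mathbb Z^n$ and $E\ne\emptyset$ we have $c\cdot(x-e_E)<k\beta$, so $x-e_E\notin kP$; hence $(D1_{kP})(x)=1$. Now let $x\in X$. Then $x\in kG$, and $x\ne0$ since $c\cdot x=k\beta>0$. As $kP\subset\mathbb R^n_{\ge0}$,
$$(D1_{\mathbb N^n\setminus kP})(x)=(D1_{\mathbb N^n})(x)-(D1_{kP})(x)=0-1\ne0 .$$
The left side is the sum of the contributions $(D1_{u+\mathbb N^Z})(x)$ of the pieces, so some piece contributes at $x$.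

**Step 2: for such a piece there is a facet $F\supseteq G$ with $Z\subset Z_F$ and $k\beta_F-N_0\le c_F\cdot u<k\beta_F$.** This confines the piece to one of boundedly many hyperplanes. If every facet $F$ with $c_F\cdot u<k\beta_F$ had some $i\in Z\setminus Z_F$, then $u+Ne_Z$ would satisfy all inequalities $c_F\cdot y\ge k\beta_F$ for $N\gg0$; so the piece would meet $kP$, a contradiction. Hence there is a facet $F$ with $c_F\cdot u<k\beta_F$ and $Z\subset Z_F$. Suppose $G\not\subset F$. Since $\mathrm{aff}(v_0,\dots,v_d)=\mathrm{aff}(G)$, some $v_j\notin F$, and then $c_F\cdot v_j\ge\beta_F+1$ by integrality. So $c_F\cdot x=\sum k_i\,c_F\cdot v_i\ge k\beta_F+k_j$, and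
$$c_F\cdot u=c_F\cdot x-c_F\cdot e_E\ge c_F\cdot x-N_0\ge k\beta_F+k_j-N_0\ge k\beta_F,$$
a contradiction; this is where $k_j\ge N_0$ is used. So $G\subset F$. Then $c_F\cdot x=k\beta_F$ and $c_F\cdot u\ge k\beta_F-N_0$.

**Step 3: count inside one hyperplane.** As $Z\subset Z_F$, the piece lies in the hyperplane $M_{F,s}=\{y:c_F\cdot y=s\}$ with $s=c_F\cdot u\in\mathbb Z$. Choose for each $x\in X$ one piece and one triple $(F,s,E)$ as above. There are at most $\varphi N_02^n$ possible triples, so some triple occurs for at least $\kappa'k^d$ points $x\in X$, where $\kappa'=\kappa/(\varphi N_02^n)$. For this fixed $E$, distinct $x$ give distinct $u=x-e_E$, hence distinct, disjoint pieces. In each such piece take the points $u+w$ with $w\in\mathbb N^Z$, all $w_i\le m$. There are at least $m^{n-d}$ of them; they lie in $M_{F,s}$, and within $n+nm\le2nm$ of $x\in kG$. The direction space of $M_{F,s}$ contains $L$ because $G\subset F$. Lemma 5 with $h=n-1$ and radius $2nm$ gives, for $k\ge2nm$,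
$$\kappa'k^dm^{n-d}\le Ck^d(2nm)^{n-1-d},\qquad\text{that is,}\qquad m\le C(2n)^{n-1-d}/\kappa'.$$
Fixing $m$ larger than this gives a contradiction for all $k\gg0$. Hence $\mathrm{sdepth}(S/\overline{I^k})\le n-d-1=n-\ell(I)$ for $k\gg0$. Together with the lower bounds this proves Theorem D. $\square$

## Optimality for every spread, and symbolic powers of squarefree ideals

Theorem D says that for every monomial ideal $0\ne I\ne S$
$$\lim_{k}\mathrm{sdepth}(S/\overline{I^k})=n-\ell(I),\qquad\lim_k\mathrm{sdepth}(\overline{I^k})=n-\ell(I)+1 .$$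
So both bounds of Theorem C are optimal for every pair $1\le\ell\le n$. Take $I=(x_1,\dots,x_\ell)$: the lattice points of $kP(I)$ are the $a\in\mathbb N^n$ with $a_1+\dots+a_\ell\ge k$, so $\overline{I^k}=I^k=(x_1,\dots,x_\ell)^k$, and equality holds for $k\gg0$.

Theorems A and B do not mention ideals. By (4) they bound $\mathrm{sdepth}(J)\ge n-d(P)$ and $\mathrm{sdepth}(S/J)\ge n-1-d(P)$ for any monomial ideal $0\neq J\neq S$ whose set of exponents is $P\cap\mathbb Z^n$ with $P\subset\mathbb R^n_{\ge0}$ of orthant type. For instance, let $0\ne I\ne S$ be squarefree with minimal primes $\mathfrak p_j$, and recall that its symbolic powers are $I^{(k)}=\bigcap_j\mathfrak p_j^k$. Put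
$$Q=\Big\{x\in\mathbb R^n_{\ge0}:\ \sum_{x_i\in\mathfrak p_j}x_i\ge1\ \text{ for all } j\Big\}.$$
It contains $(1,\dots,1)$ and has recession cone $\mathbb R^n_{\ge0}$. A monomial $x^a$ lies in $\mathfrak p_j^k$ exactly when $\sum_{x_i\in\mathfrak p_j}a_i\ge k$, so the exponents of $I^{(k)}$ are $kQ\cap\mathbb Z^n$. Since $d(kQ)=d(Q)$, we get $\mathrm{sdepth}(I^{(k)})\ge n-d(Q)$ and $\mathrm{sdepth}(S/I^{(k)})\ge n-1-d(Q)$ for all $k\ge1$.
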